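\title{The complex Littlewood $4/3$ constant is smaller than $2/\sqrt{\pi}$}

\begin{abstract}
For $r\ge 4/3$ let $L_{\mathbb C,r}$ be the smallest constant such that the $\ell_r$ norm of the coefficients of every complex bilinear form on $\ell_\infty^N\times\ell_\infty^N$ is at most $L_{\mathbb C,r}$ times the norm of the form. We show that the estimate $L_{\mathbb C,r}\le(2/\sqrt\pi)^{(4-2r)/r}$ is strict for every $r\in[4/3,2)$; in particular $L_{\mathbb C,4/3}<2/\sqrt\pi$. We also show that $L_{\mathbb C,r}=1$ for all $r\ge\frac83-\frac23\log_2\pi\approx1.566$.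
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$, and let $e_1,\dots,e_N$ be the canonical vectors of $\mathbb K^N$. A bilinear form $U:\ell_\infty^N\times\ell_\infty^N\to\mathbb K$ is given by its coefficients $a_{ij}=U(e_i,e_j)$, so that $U(x,y)=\sum_{i,j}a_{ij}x_iy_j$, and its norm is $\|U\|=\sup\{|U(x,y)|:\|x\|_\infty\le1,\ \|y\|_\infty\le1\}$. Write $\|a\|_r=(\sum_{i,j}|a_{ij}|^r)^{1/r}$. For $r\ge\frac43$ let $L_{\mathbb K,r}$ be the smallest constant $L$ such that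
\[
\|a\|_r\le L\,\|U\|
\]
for every $N$ and every bilinear form $U:\ell_\infty^N\times\ell_\infty^N\to\mathbb K$. For $r=\frac43$ this is Littlewood's $4/3$ inequality. The norm $\|U\|$ profits from cancellation between the coefficients and $\|a\|_r$ does not, so $L_{\mathbb K,r}$ measures how much size cancellation can hide. The complex matrix $a_{jl}=e^{2\pi ijl/N}$ explains the restriction on $r$: it is $\sqrt N$ times a unitary matrix, so $\|U\|\le\sqrt N\cdot\sqrt N\cdot\sqrt N$, while $\|a\|_r=N^{2/r}$, and $N^{2/r-3/2}$ is unbounded when $r<\frac43$. The form $x_1y_1$ shows $L_{\mathbb K,r}\ge1$, and $L_{\mathbb K,r}$ is nonincreasing in $r$ because $\|a\|_r$ is.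

It is known that $L_{\mathbb R,r}=2^{(2-r)/r}$ for $r\in[\frac43,2)$ and that $L_{\mathbb C,r}=1$ for $r\ge2$. The best known estimate in the complex $4/3$ case is $L_{\mathbb C,4/3}\le 2/\sqrt\pi$, and
\begin{equation}\label{eq:known}
L_{\mathbb C,r}\le\Big(\frac2{\sqrt\pi}\Big)^{\frac{4-2r}{r}}\qquad\text{for }r\in[\tfrac43,2).
\end{equation}
The problem, which comes from \cite{NPS}, is whether these estimates for complex scalars are optimal: \emph{for which $r\in[\frac43,2)$ does equality hold in \eqref{eq:known}?}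

The real case suggests the answer ``for all $r$''. The real constant can be written $(\sqrt2)^{(4-2r)/r}$, which is the shape of \eqref{eq:known} with $\sqrt2$ in place of $2/\sqrt\pi$, and one matrix attains it for all $r$ at once:
\begin{equation}\label{eq:hadamard}
(a_{ij})=\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad \|U\|=\sup_{|x_1|,|x_2|\le1}\big(|x_1+x_2|+|x_1-x_2|\big).
\end{equation}
Over $\mathbb R$ the expression in parentheses is $2\max(|x_1|,|x_2|)$, so $\|U\|=2$ and $\|a\|_r/\|U\|=4^{1/r}/2=2^{(2-r)/r}$. Over $\mathbb C$ the choice $x=(1,i)$ gives $2\sqrt2$, which is the norm by the Cauchy--Schwarz inequality and the parallelogram law, and the ratio drops to $2^{2/r-3/2}\le1$. This is a first warning, but no more than that: we shall see in Section~\ref{sec:classical} that the natural candidates for equality in \eqref{eq:known} are large matrices. Nevertheless the answer is ``for no $r$''.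

\begin{theorem}\label{thm:main}
$L_{\mathbb C,4/3}<\frac2{\sqrt\pi}$. Consequently $L_{\mathbb C,r}<\big(\frac2{\sqrt\pi}\big)^{(4-2r)/r}$ for every $r\in[\frac43,2)$: the set of $r\in[\frac43,2)$ for which equality holds in \eqref{eq:known} is empty.
\end{theorem}

\begin{theorem}\label{thm:one}
Let $r_0=\frac83-\frac23\log_2\pi=1.5656\ldots$. Then:
\begin{enumerate}
\item[(a)] $L_{\mathbb C,r}=1$ for all $r\ge r_0$.
\item[(b)] $1\le L_{\mathbb C,r}<2^{(r_0-r)/r}$ for $\frac43\le r<r_0$. Moreover $2^{(r_0-r)/r}\le\big(\frac2{\sqrt\pi}\big)^{(4-2r)/r}$ in this range, with equality only at $r=\frac43$.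
\item[(c)] There is $r_1<r_0$ with $L_{\mathbb C,r}=1$ for all $r\ge r_1$.
\end{enumerate}
\end{theorem}

We do not determine the exact value of $L_{\mathbb C,r}$ for $\frac43\le r<r_1$, and in particular not that of $L_{\mathbb C,4/3}$.

Section~\ref{sec:classical} writes the bound $L_{\mathbb C,4/3}\le2/\sqrt\pi$ as a chain of three inequalities. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main} by showing that they cannot all be nearly tight for the same matrix; Sections~\ref{sec:phase} and~\ref{sec:small} prepare the two tools. Theorem~\ref{thm:one} is proved in Section~\ref{sec:peel} by splitting off the largest coefficient.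

\section{The bound $2/\sqrt\pi$ as a chain of three inequalities}\label{sec:classical}

From now on scalars are complex, $L_r=L_{\mathbb C,r}$ and $k=2/\sqrt\pi$, so that $1/k=0.88622\ldots$ and $k<1.13$. Matrices may be rectangular: adding or deleting zero rows and columns changes neither $\|U\|$ nor $\|a\|_r$. Choosing the phases of $y$, or of $x$, optimally gives
\begin{equation}\label{eq:norm}
\|U\|=\sup_{|x_i|\le1}\sum_j\Big|\sum_ia_{ij}x_i\Big|=\sup_{|y_j|\le1}\sum_i\Big|\sum_ja_{ij}y_j\Big|.
\end{equation}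

A \emph{Steinhaus variable} is a random variable uniformly distributed on the unit circle; $\varepsilon_j$ and $h_i$ denote independent Steinhaus variables. They are orthonormal in $L^2$, so $\mathbb E|\sum_jc_j\varepsilon_j|^2=\sum_j|c_j|^2$. The one result that we quote is the Khintchine inequality for Steinhaus variables with the constant of Sawa \cite{Sawa}: for complex $c_j$,
\begin{equation}\label{eq:K}
\mathbb E\Big|\sum_jc_j\varepsilon_j\Big|\ \ge\ \frac1k\Big(\sum_j|c_j|^2\Big)^{1/2}.
\end{equation}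
The constant is a Gaussian moment. Let $G$ be a standard complex Gaussian variable, that is, one whose real and imaginary parts are independent, centered normal variables of variance $\frac12$. Then $\mathbb P(|G|^2>s)=e^{-s}$, so $\mathbb E|G|=\int_0^\infty s^{1/2}e^{-s}\,ds=1/k$. By the central limit theorem $n^{-1/2}\sum_{j\le n}\varepsilon_j$ tends to $G$ in law, and its first absolute moment tends to $1/k$ because the second moments are all $1$. Thus \eqref{eq:K} is nearly tight for long vectors with entries of equal modulus.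

Two simple facts reduce \eqref{eq:known} to its endpoint. First, $\|a\|_2^2=\mathbb E|U(h,\varepsilon)|^2\le\|U\|^2$ because the products $h_i\varepsilon_j$ are orthonormal; hence $L_2=1$. Second, if $\frac1r=\frac\tau p+\frac{1-\tau}q$ with $\tau\in[0,1]$, H\"older's inequality gives $\|a\|_r\le\|a\|_p^\tau\|a\|_q^{1-\tau}$, so
\begin{equation}\label{eq:interp}
L_r\le L_p^{\,\tau}L_q^{\,1-\tau}.
\end{equation}
For $p=\frac43$, $q=2$ we have $\frac1r=\frac12+\frac\tau4$, that is $\tau=\frac{4-2r}r$, and therefore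
\begin{equation}\label{eq:interp2}
L_r\le L_{4/3}^{(4-2r)/r}\qquad\text{for }r\in[\tfrac43,2].
\end{equation}

Now consider the endpoint. Let $(a_{ij})$ have no zero row or column, and put
\[
R_i=\Big(\sum_j|a_{ij}|^2\Big)^{1/2},\quad C_j=\Big(\sum_i|a_{ij}|^2\Big)^{1/2},\quad R=\sum_iR_i,\quad C=\sum_jC_j,\quad p_i=\frac{R_i}R,\quad q_j=\frac{C_j}C .
\]
Then $p$ and $q$ are probability vectors on the rows and on the columns, and
\[
\alpha_{ij}=\frac{|a_{ij}|^2}{R_iR},\qquad\beta_{ij}=\frac{|a_{ij}|^2}{C_jC},\qquad\nu_{ij}=p_iq_j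
\]
are probability measures on the set of entries: for instance $\sum_j\alpha_{ij}=p_i$ and $\sum_i\beta_{ij}=q_j$. They are chosen so that $\alpha_{ij}\beta_{ij}\nu_{ij}=|a_{ij}|^4/(RC)^2$, which gives the identity
\begin{equation}\label{eq:H}
\|a\|_{4/3}^2=RC\,H^{3/2},\qquad H=\sum_{i,j}(\alpha_{ij}\beta_{ij}\nu_{ij})^{1/3}.
\end{equation}
Finally let
\[
X_i=\sum_ja_{ij}\varepsilon_j,\qquad F=\sum_i|X_i| .
\]
The three inequalities are:
\begin{enumerate}
\item[(I)] $H\le1$, because $(\alpha\beta\nu)^{1/3}\le\frac13(\alpha+\beta+\nu)$;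
\item[(II)] $R\le k\,\mathbb EF$, by \eqref{eq:K} applied to each row;
\item[(III)] $F\le\|U\|$ for every value of $\varepsilon$, by \eqref{eq:norm}.
\end{enumerate}
So $R\le k\|U\|$, the same argument for the transpose gives $C\le k\|U\|$, and \eqref{eq:H} yields $L_{4/3}\le k$. With \eqref{eq:interp2} this is \eqref{eq:known}.

Equality in (I) means $\alpha=\beta=\nu$, that is $|a_{ij}|^2=R^2p_i^2q_j=C^2p_iq_j^2$. Then $R^2p_i=C^2q_j$ for all $i,j$, so $p$ and $q$ are constant and all $|a_{ij}|$ are equal; conversely, for an $m\times n$ matrix with entries of equal modulus the three measures all equal $\frac1{mn}$. A large matrix of this kind makes (II) nearly tight as well. So (I) and (II) are compatible, and the question is whether (III) can join them: can a \emph{random} unimodular vector $\varepsilon$ nearly attain the norm?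

\section{The gain from a random phase}\label{sec:phase}

Given $\varepsilon$, the value $F$ is $U(x,\varepsilon)$ with $x_i=\overline{X_i}/|X_i|$. If some $X_i$ is small, the coordinate $x_i$ contributes little to this value, and we may try to spend it better. The matrix \eqref{eq:hadamard} shows what can be gained. There $X_1=\varepsilon_1+\varepsilon_2$ and $X_2=\varepsilon_1-\varepsilon_2$. Keep $x_1=\overline{X_1}/|X_1|$ and first set $x_2=0$: the first formula in \eqref{eq:norm} evaluates to $|x_1|+|x_1|=2\ge|X_1|=F-|X_2|$, so at most $|X_2|$ is lost. Now set $x_2=h$, a fresh Steinhaus variable. Since $\mathbb E|1+h|=\frac1{2\pi}\int_0^{2\pi}2|\cos\frac\varphi2|\,d\varphi=\frac4\pi$, we get $\mathbb E_h(|x_1+h|+|x_1-h|)=\frac8\pi$, and so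
\[
\|U\|\ \ge\ F-|X_2|+\Big(\frac8\pi-2\Big).
\]
With positive probability the loss $|X_2|$ is less than half the gain $\frac8\pi-2$, and on that event (III) has a definite gap. Over $\mathbb R$, with random signs in place of Steinhaus variables, $X_2$ vanishes with probability $\frac12$, but there is nothing to gain: $|1+h|+|1-h|=2$ for $h=\pm1$, and indeed $F=2=\|U\|$ for every choice of signs. This is the point at which complex scalars enter the proof of Theorem~\ref{thm:main}: for $0<b\le a$ the average of $|a\pm b|$ is $a$, while the average of $|a+be^{i\varphi}|$ is strictly larger.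

To quantify this, put
\[
\Lambda(a,b)=\frac1{2\pi}\int_0^{2\pi}|a+be^{i\varphi}|\,d\varphi\qquad(a,b\ge0).
\]
This function is symmetric, since $|a+be^{i\varphi}|=|ae^{-i\varphi}+b|$, and homogeneous of degree one. If the law of a complex random variable $W$ is invariant under rotations and $w\in\mathbb C$, then averaging $\mathbb E|w+e^{i\varphi}W|=\mathbb E|w+W|$ over $\varphi$ gives
\begin{equation}\label{eq:rot}
\mathbb E|w+W|=\mathbb E\,\Lambda(|w|,|W|).
\end{equation}
For $0\le s<1$ write $|1+se^{i\varphi}|=|(1+se^{i\varphi})^{1/2}|^2$ and expand the square root in its binomial series $\sum_m\binom{1/2}ms^me^{im\varphi}$, whose first coefficients are $1,\frac12,-\frac18$. Parseval's identity gives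
\begin{equation}\label{eq:series}
\Lambda(1,s)=\sum_{m\ge0}\binom{1/2}m^2s^{2m}\ \ge\ 1+\frac{s^2}4+\frac{s^4}{64},
\end{equation}
and the inequality extends to $s=1$ by continuity. The gain $\Lambda(a,b)-a$ is quadratic in $b$ for $b\ll a$ and linear for $b\gg a$. We need one lower bound that covers both regimes and is convex in $b$, so that Jensen's inequality applies when $b$ is random.

\begin{lemma}\label{lem:gain}
For $m,s\ge0$ let $\psi_m(s)=\frac{s^2}{m+s}$, with $\frac00=0$. Then $\psi_m$ is convex and nondecreasing on $[0,\infty)$, and $\Lambda(a,b)\ge a+\frac14\psi_a(b)$ for all $a,b\ge0$.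
\end{lemma}

\begin{proof}
We have $\psi_0(s)=s$, and for $m>0$ the identity $\psi_m(s)=s-m+\frac{m^2}{m+s}$ shows convexity and $\psi_m'(s)=1-\frac{m^2}{(m+s)^2}\ge0$. If $a=0$ then $\Lambda(0,b)=b\ge\frac b4$. If $a>0$, scale to $a=1$. For $b\le1$, \eqref{eq:series} gives $\Lambda(1,b)\ge1+\frac{b^2}4\ge1+\frac14\psi_1(b)$. For $b>1$, symmetry and \eqref{eq:series} give $\Lambda(1,b)=b\Lambda(1,\frac1b)\ge b+\frac1{4b}$, while $1+\frac14\psi_1(b)=1+\frac{b-1}4+\frac1{4(1+b)}\le b+\frac1{4b}$.
\end{proof}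

\section{Small values of Steinhaus sums}\label{sec:small}

The device of Section~\ref{sec:phase} needs rows for which $X_i$ is small with a probability bounded below. This is not automatic: if one coefficient dominates the sum of the others, as for a row $(1,0,\dots,0)$, then $X_i$ stays away from $0$. But such rows are far from equality in \eqref{eq:K}, and (II) excludes them. The threshold $0.89$ below lies between $1/k=0.88622\ldots$, the smallest possible first moment, and $\frac{81}{64\sqrt2}>0.894$, which will turn out to be a lower bound in the dominated case.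

\begin{lemma}\label{lem:small}
There is $c_0>0$ such that every finitely supported complex sequence $b$ with $\sum_j|b_j|^2=1$ and $\mathbb E|\sum_jb_j\varepsilon_j|\le0.89$ satisfies $\mathbb P\big(|\sum_jb_j\varepsilon_j|\le\frac1{20}\big)\ge c_0$.
\end{lemma}

\begin{proof}
The law of $\sum_jb_j\varepsilon_j$ depends only on the moduli $|b_j|$ and not on their order, so we consider only nonincreasing sequences $b_j\ge0$. Suppose the lemma fails. Then there are such sequences $b^{(n)}$ for which $X^{(n)}=\sum_jb^{(n)}_j\varepsilon_j$ satisfies $\mathbb E|X^{(n)}|\le0.89$ and $\mathbb P(|X^{(n)}|\le\frac1{20})\to0$. By a diagonal argument we may assume $b^{(n)}_j\to b_j$ for every $j$. The sequence $(b_j)$ is nonincreasing and $\sum_jb_j^2\le1$. The inequality may be strict, since mass can spread over more and more small coefficients, and such mass should become Gaussian in the limit. So put $\sigma^2=1-\sum_jb_j^2$ and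
\[
X=S+\sigma G,\qquad S=\sum_jb_j\varepsilon_j,
\]
where the series converges in $L^2$ and $G$ is a standard complex Gaussian variable independent of $(\varepsilon_j)$.

\emph{Convergence in law.} The characteristic function of a complex variable $W$ is $z\mapsto\mathbb E\exp(i\operatorname{Re}(\bar zW))$, and by L\'evy's continuity theorem pointwise convergence of characteristic functions to that of $X$ implies convergence in law to $X$. Fix $z$ and let $t=|z|$. For $W=c\varepsilon_1$ with $c\ge0$ the value is $J_0(ct)$, where $J_0(x)=\frac1{2\pi}\int_0^{2\pi}\cos(x\cos\varphi)\,d\varphi$, and for $W=\sigma G$ it is $e^{-\sigma^2t^2/4}$. By independence the values for $X^{(n)}$ and $X$ are $\prod_jJ_0(b^{(n)}_jt)$ and $e^{-\sigma^2t^2/4}\prod_jJ_0(b_jt)$, the latter product being the limit of its partial products. From $1-\frac{y^2}2\le\cos y\le1-\frac{y^2}2+\frac{y^4}{24}$ and the mean values $\frac12$ and $\frac38$ of $\cos^2\varphi$ and $\cos^4\varphi$ we see that $u=1-J_0(x)$ satisfies $\frac{x^2}4-\frac{x^4}{64}\le u\le\frac{x^2}4$.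 For $0\le u\le\frac12$ we have $|\log(1-u)+u|=\sum_{l\ge2}\frac{u^l}l\le\frac{u^2}{2(1-u)}\le u^2$. Hence
\[
\Big|\log J_0(x)+\frac{x^2}4\Big|\le\frac{x^4}{16}+\frac{x^4}{64}\le x^4\qquad(0\le x\le1).
\]
Let $m\ge\max(1,t^2)$ be an integer. Monotonicity and $\sum_j(b_j^{(n)})^2=1$ give $(b^{(n)}_j)^2\le\frac1j$, so for $j>m$ we have $b^{(n)}_jt\le1$, and $\sum_{j>m}(b^{(n)}_j)^4\le\frac1m$. Therefore
\[
\prod_jJ_0(b_j^{(n)}t)=\prod_{j\le m}J_0(b_j^{(n)}t)\cdot\exp\Big(-\frac{t^2}4\Big(1-\sum_{j\le m}(b_j^{(n)})^2\Big)\Big)\cdot e^{\vartheta t^4/m},\qquad|\vartheta|\le1 .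
\]
The first two factors have modulus at most $1$ and converge as $n\to\infty$ to the same expressions with $b_j$, and the last differs from $1$ by at most $e^{t^4/m}-1$. Letting $n\to\infty$ and then $m\to\infty$ gives the convergence of the characteristic functions.

Convergence in law implies convergence of expectations of bounded continuous functions, and $\mathbb P(X\in O)\le\liminf_n\mathbb P(X^{(n)}\in O)$ for open $O$. Applying the first property to $\min(|w|,M)$ and letting $M\to\infty$, and the second to an open disk, we obtain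
\begin{equation}\label{eq:limit}
\mathbb E|X|\le0.89,\qquad\mathbb P\big(|X|<\tfrac1{20}\big)=0 .
\end{equation}
We show that these two properties are incompatible. Let $A=\sum_{j\ge2}b_j\in[0,\infty]$.

\emph{Case 1: $\sigma>0$.} For every $w\in\mathbb C$ we have $\mathbb P(|w+\sigma G|<\frac1{20})>0$, since $G$ has a positive density. Integrating over the law of $S$ contradicts the second part of \eqref{eq:limit}.

\emph{Case 2: $\sigma=0$ and $A\ge b_1$.} Let $A_m=\sum_{2\le j\le m}b_j$ for $m\ge2$. We claim that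
\[
\min_{|z_1|=\dots=|z_m|=1}\Big|\sum_{j\le m}b_jz_j\Big|\le\max(0,b_1-A_m).
\]
If $A_m<b_1$, take $z_1=1$ and $z_j=-1$ for $j\ge2$. If $A_m\ge b_1$, the set of values of $|\sum_{2\le j\le m}b_jz_j|$ is an interval, as a continuous image of a torus. It contains $A_m\ge b_1$ and the alternating sum $|b_2-b_3+b_4-\cdots\pm b_m|\le b_2\le b_1$, hence it contains $b_1$, and then $z_1$ can be chosen to cancel the sum. This proves the claim. Since $A_m\to A\ge b_1$, we can fix $m$ with $b_1-A_m<\frac1{40}$ and $\sum_{j>m}b_j^2<40^{-2}$. The event $|\sum_{j\le m}b_j\varepsilon_j|<\frac1{40}$ corresponds to a nonempty open subset of the torus and so has positive probability. By Chebyshev's inequality, $\mathbb P(|\sum_{j>m}b_j\varepsilon_j|\ge\frac1{40})\le40^2\sum_{j>m}b_j^2<1$. The two sums are independent, so $\mathbb P(|X|<\frac1{20})>0$, a contradiction.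

\emph{Case 3: $\sigma=0$ and $A<b_1$.} Here $X$ may avoid the origin, and we contradict the first part of \eqref{eq:limit}. Let $Y=\sum_{j\ge2}b_j\varepsilon_j$ and $s=|Y|/b_1\le A/b_1<1$, and put $\rho=\mathbb Es^2=(1-b_1^2)/b_1^2$. Then $\rho<1$ and $b_1=(1+\rho)^{-1/2}$. Condition on $Y$ and apply \eqref{eq:rot} to $W=b_1\varepsilon_1$; with \eqref{eq:series} and $\mathbb Es^4\ge\rho^2$ this gives
\[
\mathbb E|X|=b_1\,\mathbb E\Lambda(1,s)\ge\frac{1+\frac\rho4+\frac{\rho^2}{64}}{\sqrt{1+\rho}}=\frac{(1+\rho/8)^2}{\sqrt{1+\rho}} .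
\]
The logarithmic derivative of the right side is $\frac2{8+\rho}-\frac1{2(1+\rho)}=\frac{3\rho-4}{2(8+\rho)(1+\rho)}$, which is negative on $[0,1]$. So $\mathbb E|X|$ is at least the value at $\rho=1$, namely $\frac{81}{64\sqrt2}>0.894$, a contradiction.
\end{proof}

The proof is by compactness and gives no value for $c_0$; accordingly the gap in Theorem~\ref{thm:main} and the exponent $r_1$ in Theorem~\ref{thm:one} are not made explicit here.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\begin{proposition}\label{prop:gap}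
Let $\|U\|=1$, $0<\delta\le\frac1{1000}$ and $\|a\|_{4/3}\ge k(1-\delta)$. Then $\delta\ge c_0^2/324$.
\end{proposition}

This implies the theorem. Let $\delta_0=\min(\frac1{1000},\frac{c_0^2}{324})>0$. A form with $\|U\|=1$ and $\|a\|_{4/3}>k(1-\delta_0)$ would satisfy the hypotheses with some $\delta<\delta_0$, against the conclusion. Hence $L_{4/3}\le k(1-\delta_0)<k$, and since $\frac{4-2r}r>0$ for $r<2$, \eqref{eq:interp2} gives $L_r<k^{(4-2r)/r}$ for all $r\in[\frac43,2)$.

\begin{proof}[Proof of Proposition~\ref{prop:gap}]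
Discard zero rows and columns and use the notation of Section~\ref{sec:classical}. Let $\eta=\frac1{20}$, and consider the random set of small rows and its weight,
\[
I=\{i:|X_i|\le\eta R_i\},\qquad\theta=\sum_{i\in I}p_i ,
\]
both functions of $\varepsilon$. We show that near-equality in (II) forces $\mathbb E\theta\ge c_0/2$, while near-equality in (I) and (III) forces $\mathbb E\theta\le9\sqrt\delta$.

\emph{Step 1: what near-equality gives.} By \eqref{eq:H} and (I), $RC\ge\|a\|_{4/3}^2\ge k^2(1-\delta)^2$. Since $R,C\le k$, and by (II) and (III),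
\begin{equation}\label{eq:RC}
k(1-\delta)^2\le R,\,C\le k,\qquad(1-\delta)^2\le\frac Rk\le\mathbb EF\le1 .
\end{equation}
Also $H^{3/2}=\|a\|_{4/3}^2/(RC)\ge(1-\delta)^2$, so $H^3\ge(1-\delta)^4\ge1-4\delta$. We turn this into closeness of $\beta$ and $\nu$. Let $\Gamma=\sum_{i,j}\sqrt{\beta_{ij}\nu_{ij}}$. H\"older's inequality with exponents $3$ and $\frac32$ gives $H=\sum\alpha^{1/3}(\sqrt{\beta\nu})^{2/3}\le\Gamma^{2/3}$, so $\Gamma^2\ge H^3\ge1-4\delta$. As $\nu$ and $\beta$ have the same total mass, $\sum(\nu-\beta)_+=\frac12\sum|\nu-\beta|$. Factor $|\nu-\beta|=|\sqrt\nu-\sqrt\beta|(\sqrt\nu+\sqrt\beta)$ and use the Cauchy--Schwarz inequality with $\sum(\sqrt\nu\mp\sqrt\beta)^2=2\mp2\Gamma$: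
\begin{equation}\label{eq:tv}
\sum_{i,j}(\nu_{ij}-\beta_{ij})_+\le\tfrac12\sqrt{2-2\Gamma}\,\sqrt{2+2\Gamma}=\sqrt{1-\Gamma^2}\le2\sqrt\delta .
\end{equation}
Since $\beta_{ij}/q_j=|a_{ij}|^2/C_j^2$, this says that most columns distribute their squared $\ell_2$ norm over the rows roughly according to the same law $p$.

\emph{Step 2: small rows have substantial weight.} Let $Z_i=\mathbb E|X_i|/R_i$, so $Z_i\ge\frac1k$ by \eqref{eq:K}. By \eqref{eq:RC}, $\sum_ip_iZ_i=\mathbb EF/R\le\frac1k(1-\delta)^{-2}$, hence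
\[
\sum_ip_i\Big(Z_i-\frac1k\Big)\le\frac1k\big(0.999^{-2}-1\big)<0.8863\cdot0.00201<0.0018 .
\]
All terms are nonnegative and $0.89-\frac1k>0.0037$, so the rows with $Z_i>0.89$ have total $p$-weight less than $\frac{0.0018}{0.0037}<\frac12$. For each remaining row, Lemma~\ref{lem:small} applies to the unit vector $(a_{ij}/R_i)_j$. Thus
\begin{equation}\label{eq:lower}
\mathbb E\theta=\sum_ip_i\,\mathbb P(|X_i|\le\eta R_i)\ge\frac{c_0}2 .
\end{equation}

\emph{Step 3: the loss from releasing the small rows.} Fix $\varepsilon$. Let $x_i=\overline{X_i}/|X_i|$ for $i\notin I$, where $|X_i|>\eta R_i>0$, and $x_i=h_i$ for $i\in I$, with $(h_i)$ independent of $\varepsilon$. Split each column sum into its fixed and its random part: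
\[
M_j=\sum_{i\notin I}a_{ij}x_i,\qquad N_j=\sum_{i\in I}a_{ij}h_i,\qquad Q_j^2=\sum_{i\in I}|a_{ij}|^2\le C_j^2 .
\]
By \eqref{eq:norm}, applied to $x$ and to $x$ with the coordinates in $I$ set to zero,
\begin{equation}\label{eq:budget}
\sum_j|M_j+N_j|\le1,\qquad\sum_j|M_j|\le1 .
\end{equation}
Testing $M$ against $\varepsilon$ and interchanging the sums,
\begin{equation}\label{eq:loss}
\sum_j|M_j|\ge\Big|\sum_j\varepsilon_jM_j\Big|=\sum_{i\notin I}x_iX_i=F-\sum_{i\in I}|X_i|\ge F-\eta R\theta\ge F-k\eta\theta .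
\end{equation}

\emph{Step 4: the gain.} With $\varepsilon$ still fixed, $M_j$ is a constant and the law of $N_j$ is rotation invariant, because $(e^{i\varphi}h_i)$ has the law of $(h_i)$. Moreover $\mathbb E_h|N_j|\ge Q_j/k$ by \eqref{eq:K}. By \eqref{eq:rot}, Lemma~\ref{lem:gain} and Jensen's inequality,
\[
\mathbb E_h|M_j+N_j|-|M_j|\ge\tfrac14\,\mathbb E_h\psi_{|M_j|}(|N_j|)\ge\tfrac14\,\psi_{|M_j|}(Q_j/k)\ge\frac1{4k^2}\,\frac{Q_j^2}{|M_j|+C_j/k}.
\]
Put $B_j=\sum_{i\in I}\beta_{ij}$, so that $Q_j^2=C\,C_jB_j$, and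
\[
\omega_j=\frac{C_j}{|M_j|+C_j/k}=\Big(\frac{|M_j|}{C_j}+\frac1k\Big)^{-1}\in(0,k].
\]
The total gain is then at least $\frac C{4k^2}\sum_j\omega_jB_j$. The difficulty is that the noise could be concentrated on columns where $|M_j|/C_j$ is large and $\omega_j$ is small; a small perturbation of a large number gains little. We control $|M_j|/C_j$ only on average with respect to $q$, and \eqref{eq:tv} is what allows us to replace the weights $B_j$ by $\theta q_j$. Indeed $\theta q_j-B_j=\sum_{i\in I}(\nu_{ij}-\beta_{ij})$, so $\sum_j(\theta q_j-B_j)_+\le2\sqrt\delta$ whatever the set $I$ is, and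
\[
\sum_j\omega_jB_j\ge\theta\sum_jq_j\omega_j-\sum_j\omega_j(\theta q_j-B_j)_+\ge\theta\sum_jq_j\omega_j-2k\sqrt\delta .
\]
The function $m\mapsto(m+\frac1k)^{-1}$ is convex and decreasing, and $\sum_jq_j\frac{|M_j|}{C_j}=\frac1C\sum_j|M_j|\le\frac1C$ by \eqref{eq:budget}. Jensen's inequality and $C\le k$ give
\[
\sum_jq_j\omega_j\ge\Big(\frac1C+\frac1k\Big)^{-1}=\frac{Ck}{C+k}\ge\frac C2 .
\]
Using both bounds for $C$ in \eqref{eq:RC},
\begin{equation}\label{eq:gain}
\sum_j\big(\mathbb E_h|M_j+N_j|-|M_j|\big)\ge\frac{C^2}{8k^2}\,\theta-\frac C{2k}\sqrt\delta\ge\frac{(1-\delta)^4}8\,\theta-\frac{\sqrt\delta}2 .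
\end{equation}

\emph{Step 5: the balance.} Both the loss and the gain are proportional to $\theta$, at rates $k\eta$ and about $\frac18$, and $\eta$ was chosen so that the gain wins. Combine \eqref{eq:budget}, \eqref{eq:loss} and \eqref{eq:gain}, take the expectation over $\varepsilon$, and use $\mathbb EF\ge(1-\delta)^2\ge1-2\delta$:
\[
1\ge1-2\delta+\Big(\frac{(1-\delta)^4}8-k\eta\Big)\mathbb E\theta-\frac{\sqrt\delta}2 .
\]
Here $\frac{(1-\delta)^4}8\ge\frac{1-4\delta}8\ge0.1245$ and $k\eta<\frac{1.13}{20}=0.0565$. Since $\sqrt\delta<\frac1{20}$, we get $0.068\,\mathbb E\theta\le(2\sqrt\delta+\frac12)\sqrt\delta\le0.6\sqrt\delta$, so $\mathbb E\theta\le9\sqrt\delta$. With \eqref{eq:lower} this gives $\frac{c_0}2\le9\sqrt\delta$, that is $\delta\ge c_0^2/324$.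
\end{proof}

\section{Peeling off the largest coefficient: proof of Theorem~\ref{thm:one}}\label{sec:peel}

Interpolation between $\frac43$ and $2$ is wasteful for a simple reason. If $\|U\|=1$ and all coefficients are small, then $\|a\|_r$ is much smaller than $\|a\|_{4/3}$ for $r>\frac43$. If one coefficient is large, the next lemma shows that everything else is small.

\begin{lemma}\label{lem:peel}
Let $\|U\|=1$ and $\mu=\max_{i,j}|a_{ij}|$. Then $0<\mu\le1$, and for $r\in[\frac43,2]$ and $\lambda\ge L_{4/3}$ the sum $\sum_{i,j}|a_{ij}|^r$ is bounded by each of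
\begin{align}
&\mu^{r-4/3}\lambda^{4/3},\label{eq:b1}\\
&\mu^r+(1-\mu)^{r-4/3}\big(\lambda^{4/3}-\mu^{4/3}\big),\label{eq:b2}\\
&f_r(\mu):=\mu^r+\big(2+k^{4-2r}\big)(1-\mu)^r.\label{eq:b3}
\end{align}
\end{lemma}

\begin{proof}
Permuting rows and columns and multiplying a row by a unimodular constant, we may assume $a_{11}=\mu$. Let $u=(a_{1j})_{j\ge2}$, $v=(a_{i1})_{i\ge2}$, and let $B$ be the form with coefficients $(a_{ij})_{i,j\ge2}$. We claim
\begin{equation}\label{eq:peel}
\mu+\|u\|_1\le1,\qquad\mu+\|v\|_1\le1,\qquad\mu+\|B\|\le1 .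
\end{equation}
The first two follow from \eqref{eq:norm} with $x=e_1$ and with $y=e_1$. For the third, let $x',y'$ lie in the unit ball with first coordinate $0$, and let $|c|=|z|=1$. Then $e_1+zx'$ and $e_1+c\bar zy'$ lie in the unit ball, and
\[
U(e_1+zx',\,e_1+c\bar zy')=\mu+zU(x',e_1)+c\bar zU(e_1,y')+cB(x',y').
\]
Averaging over $z$ removes the two middle terms, so $|\mu+cB(x',y')|\le1$; choose $c$ with $cB(x',y')=|B(x',y')|$.

A coefficient of a form is at most its norm in modulus, so by \eqref{eq:peel} all entries other than $a_{11}$ have modulus at most $1-\mu$. Now $\sum|a_{ij}|^{4/3}\le\lambda^{4/3}$. Writing $|a_{ij}|^r=|a_{ij}|^{r-4/3}|a_{ij}|^{4/3}$ and bounding the first factor by $\mu^{r-4/3}$ gives \eqref{eq:b1}; bounding it by $(1-\mu)^{r-4/3}$ for $(i,j)\ne(1,1)$ gives \eqref{eq:b2}. For \eqref{eq:b3}, $\|u\|_r^r\le\|u\|_1^r\le(1-\mu)^r$, the same holds for $v$, and $\sum_{i,j\ge2}|a_{ij}|^r\le L_r^r\|B\|^r\le k^{4-2r}(1-\mu)^r$ by \eqref{eq:known} and $L_2=1$.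
\end{proof}

For $\mu\le\frac12$ the bound $1-\mu$ on the other entries says nothing new, and we rely on \eqref{eq:b1}. With $\lambda=k$ its worst value is $2^{-(r-4/3)}k^{4/3}$, and $r_0$ is the exponent at which this equals $1$. Indeed $\log_2k=1-\frac12\log_2\pi$, so $r_0=\frac43(1+\log_2k)$, and
\[
\kappa:=k^{4/3}=2^\gamma,\qquad\gamma:=r_0-\tfrac43=0.23233\ldots;
\]
also $\kappa>1.17$, since $\kappa^3=16/\pi^2>1.62>1.17^3$. For $\mu>\frac12$ neither of the other bounds suffices alone. At $\mu=\frac12$, \eqref{eq:b3} equals $2^{-r_0}(3+k^{4-2r_0})>1$; near $\mu=1$, \eqref{eq:b2} exceeds $1$, because $(1-\mu)^\gamma(\kappa-1)$ dominates $1-\mu^{r_0}\le r_0(1-\mu)$. We switch from one to the other at $\mu=\frac34$.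

\begin{proof}[Proof of Theorem~\ref{thm:one}(a)]
As $L_r\ge1$ and $L_r$ is nonincreasing, it suffices to show $\sum|a_{ij}|^{r_0}\le1$ when $\|U\|=1$. Take $r=r_0$ and $\lambda=k$ in Lemma~\ref{lem:peel}.

\emph{The range $\mu\le\frac12$.} The bound \eqref{eq:b1} is at most $2^{-\gamma}\kappa=1$.

\emph{The range $\frac12\le\mu\le\frac34$.} Let $t=2\mu-1\in[0,\frac12]$, so $\mu^\gamma=\kappa^{-1}(1+t)^\gamma$ and $(1-\mu)^\gamma=\kappa^{-1}(1-t)^\gamma$. With $g_+(t)=(1+t)^\gamma-1$ and $g_-(t)=1-(1-t)^\gamma$, the bound \eqref{eq:b2} is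
\[
\kappa(1-\mu)^\gamma+\mu^{4/3}\big(\mu^\gamma-(1-\mu)^\gamma\big)=1-g_-(t)+\kappa^{-1}\mu^{4/3}\big(g_+(t)+g_-(t)\big).
\]
At $t=0$ this is $1$. For $t>0$ it is at most $1$ if and only if
\begin{equation}\label{eq:cond}
\mu^{4/3}\big(1+\rho(t)\big)\le\kappa,\qquad\rho=g_+/g_- .
\end{equation}
Since $0<\gamma<1$, $g_+$ is concave and $g_-$ is convex, and both vanish at $0$. So $g_+(t)/t$ decreases and $g_-(t)/t$ increases, both from the limit $\gamma$ at $t=0^+$; thus $\rho$ is decreasing and $\rho\le1$. On an interval of values of $\mu$ we bound $\mu^{4/3}$ at the right endpoint and $\rho$ at the left endpoint. For the first, $0.66^4<0.1898<0.575^3$, $0.72^4<0.2688<0.6454^3$ and $0.75^4<0.3165<0.6815^3$. For the second, $0.2323<\gamma<0.2324$ gives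
\begin{align*}
1.32^\gamma&<e^{0.2324\cdot0.2777}<1.067,&0.68^\gamma&<e^{-0.2323\cdot0.3856}<0.915,\\
1.44^\gamma&<e^{0.2324\cdot0.3647}<1.089,&0.56^\gamma&<e^{-0.2323\cdot0.5798}<0.875,
\end{align*}
so $\rho(0.32)<\frac{0.067}{0.085}<0.789$ and $\rho(0.44)<\frac{0.089}{0.125}=0.712$. The values $t=0.32$ and $t=0.44$ correspond to $\mu=0.66$ and $\mu=0.72$. Hence
\[
\mu^{4/3}(1+\rho(t))<
\begin{cases}
0.575\cdot2=1.15,&\frac12<\mu\le0.66,\\
0.6454\cdot1.789<1.16,&0.66\le\mu\le0.72,\\
0.6815\cdot1.712<1.17,&0.72\le\mu\le0.75,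
\end{cases}
\]
and \eqref{eq:cond} holds because $\kappa>1.17$.

\emph{The range $\frac34\le\mu\le1$.} The function $f_{r_0}$ is convex on $[0,1]$ and $f_{r_0}(1)=1$. From $r_0>1.5656$ we get $(\frac34)^{r_0}<e^{-0.45}<0.638$, $4^{-r_0}<e^{-2.17}<0.1142$ and $k^{4-2r_0}<e^{0.105}<1.111$, so
\begin{equation}\label{eq:f34}
f_{r_0}(\tfrac34)<0.638+3.111\cdot0.1142<0.994 .
\end{equation}
A convex function on an interval is bounded by its larger endpoint value, so \eqref{eq:b3} is at most $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}(b)]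
We now interpolate between $\frac43$ and $r_0$. For $\frac43\le r<r_0$, solving $\frac1r=\frac{3\tau}4+\frac{1-\tau}{r_0}$ gives $\tau=\frac{4(r_0-r)}{r(3r_0-4)}\in(0,1]$. By \eqref{eq:interp}, part (a) and Theorem~\ref{thm:main}, $L_r\le L_{4/3}^\tau<k^\tau$. Since $3r_0-4=4\log_2k$, we have $\tau\log_2k=\frac{r_0-r}r$, that is $k^\tau=2^{(r_0-r)/r}$. To compare with \eqref{eq:known}, take $\log_2$ and multiply by $r$: we compare the affine functions $r_0-r$ and $(4-2r)\log_2k$. Both equal $\frac43\log_2k$ at $r=\frac43$, and their slopes are $-1$ and $-2\log_2k=-\log_2\frac4\pi>-1$. So the first is strictly smaller for $r>\frac43$.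
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}(c)]
In part (a) the bounds \eqref{eq:b1} and \eqref{eq:b2} reach $1$ at $\mu=\frac12$, so there is no room to lower $r$ as long as $\lambda=k$. Theorem~\ref{thm:main} provides room: take $\lambda=L_{4/3}<k$, and consider three functions of $r\in[\frac43,2]$,
\[
\phi_1(r)=2^{-(r-4/3)}\lambda^{4/3},\quad
\phi_2(r)=\max_{1/2\le\mu\le3/4}\big[\mu^r+(1-\mu)^{r-4/3}(\lambda^{4/3}-\mu^{4/3})\big],\quad
\phi_3(r)=f_r(\tfrac34).
\]
All three are continuous; for $\phi_2$ this holds because the bracket is uniformly continuous on the compact set $[\frac43,2]\times[\frac12,\frac34]$. At $r=r_0$ we have $\phi_1=\lambda^{4/3}/\kappa<1$, and $\phi_3<1$ by \eqref{eq:f34}. Replacing $k$ by $\lambda$ lowers \eqref{eq:b2} by $(1-\mu)^\gamma(\kappa-\lambda^{4/3})$, so the second range in part (a) gives $\phi_2(r_0)\le1-4^{-\gamma}(\kappa-\lambda^{4/3})<1$. Hence there is $r_1\in(\frac43,r_0)$ with $\phi_1,\phi_2,\phi_3<1$ at $r_1$. If $\|U\|=1$, then $\sum|a_{ij}|^{r_1}$ is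 at most $\phi_1(r_1)$ for $\mu\le\frac12$, at most $\phi_2(r_1)$ for $\frac12\le\mu\le\frac34$, and at most $\max(\phi_3(r_1),1)$ for $\mu\ge\frac34$, since $f_{r_1}$ is convex with $f_{r_1}(1)=1$. So $L_{r_1}=1$, and $L_r=1$ for all $r\ge r_1$.
\end{proof}

\begin{remark}
The proof of part (a) uses only $L_{4/3}\le k$. With this weaker input the proof of part (b) still gives $L_r\le2^{(r_0-r)/r}<k^{(4-2r)/r}$ for $\frac43<r<r_0$, and $L_r=1<k^{(4-2r)/r}$ for $r_0\le r<2$. So peeling alone excludes equality in \eqref{eq:known} for $r>\frac43$; the probabilistic argument of Sections~\ref{sec:phase}--\ref{sec:main} is what we use to reach the endpoint $r=\frac43$.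
\end{remark}

\begin{remark}
If $k$ is replaced by $L_{\mathbb R,4/3}=\sqrt2$ in the formula $r_0=\frac43(1+\log_2k)$, the result is $2$, and $2^{(r_0-r)/r}$ becomes $2^{(2-r)/r}=L_{\mathbb R,r}$. The critical value $\mu=\frac12$ is then realized by the real form \eqref{eq:hadamard} divided by its norm $2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{NPS}
D. Nunez-Alarcon, D. Pellegrino and J. B. Seoane-Sepulveda,
\emph{On the Bohnenblust-Hille inequality and a variant of Littlewood's 4/3 inequality},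
arXiv:1203.3043 (2012).

\bibitem{Sawa}
J. Sawa,
\emph{The best constant in the Khintchine inequality for complex Steinhaus variables, the case $p=1$},
Studia Math. 81 (1985), 107--126.

\end{thebibliography}
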